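\title{Monadic intuitionistic logics without modal companions}

\begin{abstract}
The G\"odel translation $\varphi\mapsto\varphi^t$ assigns to each monadic intuitionistic logic $\mathsf{L}$ an extension $\tau(\mathsf{L})$ of the bimodal logic $\mathsf{MS4}$, and $\tau(\mathsf{L})$ is a modal companion of $\mathsf{L}$ whenever $\mathsf{L}$ is Kripke complete. We show that this fails for arbitrary $\mathsf{L}$. We give explicit formulas $\alpha$ and $\varphi$ such that $\tau(\mathsf{MIPC}+\alpha)$ proves $\varphi^t$ while $\mathsf{MIPC}+\alpha$ does not prove $\varphi$. The logic $\mathsf{MIPC}+\alpha$ has no modal companion at all, and there are continuum many logics of this kind. We also show that $\mathsf{L}$ has a modal companion if and only if $\tau(\mathsf{L})$ is one, if and only if $\mathsf{L}$ is the logic of a class of algebras of open elements of $\mathsf{MS4}$-algebras, and that every $\mathsf{L}$ has a least extension with a modal companion.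
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal{L}_{\forall\exists}$ be the language of intuitionistic propositional logic, with countably many letters and connectives $\wedge,\vee,\to,\bot$, extended by two unary operators $\forall$ and $\exists$. Reading a letter $p$ as a unary predicate $p(x)$ and $\forall,\exists$ as $\forall x,\exists x$ identifies $\mathcal{L}_{\forall\exists}$ with the monadic fragment of the first-order language. The \emph{monadic intuitionistic calculus} $\mathsf{MIPC}$ is the monadic fragment of intuitionistic predicate logic, and a \emph{monadic intuitionistic logic} is a set of formulas of $\mathcal{L}_{\forall\exists}$ that contains $\mathsf{MIPC}$ and is closed under modus ponens, substitution and necessitation for $\forall$. On the modal side, $\mathsf{MS4}$ is the monadic fragment of predicate $\mathsf{S4}$: the classical bimodal logic with an $\mathsf{S4}$-modality $\Box$, an $\mathsf{S5}$-modality $\forall$ with dual $\exists=\neg\forall\neg$, and the left commutativity axiom $\Box\forall p\to\forall\Box p$. A \emph{monadic extension} of $\mathsf{MS4}$ is a set of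 bimodal formulas that contains $\mathsf{MS4}$ and is closed under modus ponens, substitution, and necessitation for $\Box$ and $\forall$. On either side, ``$+\,\Gamma$'' denotes the least logic of the relevant kind that contains the set of formulas $\Gamma$.

The \emph{G\"odel translation} reads intuitionistic truth as classical truth that persists under $\Box$:
\begin{gather*}
p^t=\Box p,\qquad \bot^t=\bot,\qquad (\varphi\wedge\psi)^t=\varphi^t\wedge\psi^t,\qquad (\varphi\vee\psi)^t=\varphi^t\vee\psi^t,\\
(\varphi\to\psi)^t=\Box(\varphi^t\to\psi^t),\qquad (\forall\varphi)^t=\Box\forall\varphi^t,\qquad (\exists\varphi)^t=\exists\varphi^t .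
\end{gather*}
A monadic extension $\mathsf{M}$ of $\mathsf{MS4}$ is a \emph{modal companion} of a monadic intuitionistic logic $\mathsf{L}$ if, for every formula $\varphi$ of $\mathcal{L}_{\forall\exists}$, we have $\mathsf{L}\vdash\varphi$ exactly when $\mathsf{M}\vdash\varphi^t$. Every modal companion of $\mathsf{L}$ contains
\[
\tau(\mathsf{L})=\mathsf{MS4}+\{\varphi^t:\mathsf{L}\vdash\varphi\},
\]
so $\tau(\mathsf{L})$ is the first candidate. Two facts about it are known.
\begin{itemize}
\item[(K1)] For a set $\Gamma$ of formulas of $\mathcal{L}_{\forall\exists}$, $\tau(\mathsf{MIPC}+\Gamma)=\mathsf{MS4}+\{\gamma^t:\gamma\in\Gamma\}$.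
\item[(K2)] If $\mathsf{L}$ is Kripke complete, that is, complete with respect to a class of Kripke frames for $\mathsf{MIPC}$, then $\tau(\mathsf{L})$ is a modal companion of $\mathsf{L}$.
\end{itemize}
Kripke completeness is essential to the known proof of (K2). The problem that we address comes from Bezhanishvili and Carai \cite{BC}: \emph{is $\tau(\mathsf{L})$ a modal companion of $\mathsf{L}$ for every monadic intuitionistic logic $\mathsf{L}$?} Since $\mathsf{L}\vdash\varphi$ implies $\tau(\mathsf{L})\vdash\varphi^t$ by definition, the question is whether a detour through the modal language can produce a translated theorem $\varphi^t$ with $\mathsf{L}\nvdash\varphi$.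

One would guess that it cannot. A modal derivation has one resource with no direct intuitionistic counterpart: it may substitute for a letter $p$ a bimodal formula $\theta$ that is not a translation. In a translated formula $p$ occurs only as $\Box p$, so what enters is $\Box\theta$. Without quantifiers this gains nothing, because $\Box$ applied to a Boolean combination of translations is again equivalent to a translation (see Section~\ref{sec:criterion}). With quantifiers, however, $\theta$ may contain $\exists$ applied to a classical negation, and this is enough to make the guess false.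

\begin{theorem}\label{thm:A}
Let $\varphi$ and $\alpha$ be the formulas defined in \eqref{eq:alpha}, and let $\mathsf{L}_0=\mathsf{MIPC}+\alpha$. Then $\tau(\mathsf{L}_0)\vdash\varphi^t$ but $\mathsf{L}_0\nvdash\varphi$. So $\tau(\mathsf{L}_0)$ is not a modal companion of $\mathsf{L}_0$.
\end{theorem}

The unprovability of $\varphi$ is witnessed by a monadic Heyting algebra $H$, built in Section~\ref{sec:H}; $\mathrm{Log}(H)$ denotes the set of formulas valid in it.

\begin{theorem}\label{thm:B}
Let $\mathsf{L}$ be a monadic intuitionistic logic with $\alpha\in\mathsf{L}$ and $\varphi\notin\mathsf{L}$; for example, any $\mathsf{L}$ with $\mathsf{L}_0\subseteq\mathsf{L}\subseteq\mathrm{Log}(H)$. Then $\mathsf{L}$ has no modal companion among the monadic extensions of $\mathsf{MS4}$. There are continuum many such logics $\mathsf{L}$.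
\end{theorem}

A third result, Theorem~\ref{thm:C}, characterizes algebraically the logics that do have a modal companion. It shows where a counterexample has to be sought, so we prove it first.

The axiom $\alpha$ has the form $\chi\to\varphi$, where $\chi$ contains two letters $r,r^*$ that do not occur in $\varphi$. On the modal side, a substitution for $r,r^*$ makes $\chi^t$ provable in $\mathsf{MS4}$, and $\varphi^t$ follows from $\alpha^t$ (Section~\ref{sec:chi}). On the intuitionistic side, $\varphi$ fails in $H$ at a single point and under a single valuation of its letters (Section~\ref{sec:naming}), and there no values of $r,r^*$ in $H$ make $\chi$ true (Section~\ref{sec:nowitness}). So $\alpha$ is valid in $H$ only because $H$ lacks the elements that the modal substitution would supply.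

\section{Frames, algebras and the translation}\label{sec:semantics}

We write $\neg a$ for $a\to\bot$; the connectives $\neg,\to$ are intuitionistic in $\mathcal{L}_{\forall\exists}$ and classical in the bimodal language. The logic $\mathsf{MIPC}$ is axiomatized, with the rules of modus ponens, substitution and $\forall$-necessitation, by the axioms of intuitionistic propositional logic and
\begin{equation}\label{eq:axioms}
\begin{gathered}
\forall(p\to q)\to(\forall p\to\forall q),\qquad \forall(p\to q)\to(\exists p\to\exists q),\\
\forall p\to p,\qquad p\to\exists p,\qquad \exists p\to\forall\exists p,\qquad \exists\forall p\to\forall p .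
\end{gathered}
\end{equation}
A formula $\psi$ is \emph{valid} in an algebra $A$ of the appropriate type, written $A\models\psi$, if it takes the value $1$ under every valuation of the letters in $A$. We write $\mathrm{Log}(A)$ for the set of formulas valid in $A$, and $\mathrm{Log}(\mathcal{K})$ for the set of formulas valid in all members of a class $\mathcal{K}$. A \emph{monadic Heyting algebra} is a Heyting algebra with unary operations $\forall,\exists$ in which $\forall1=1$ and the formulas \eqref{eq:axioms} are valid. For such $A$, the set $\mathrm{Log}(A)$ is a monadic intuitionistic logic, and an intersection of monadic intuitionistic logics is again one. An \emph{$\mathsf{MS4}$-algebra} is a Boolean algebra $B$ with unary operations $\Box,\forall$ in which all theorems of $\mathsf{MS4}$ are valid; $\mathrm{Log}(B)$ is a monadic extension of $\mathsf{MS4}$.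

For a relation $S$ on a set $Y$ and $A\subseteq Y$, let $S[A]=\{y:xSy\text{ for some }x\in A\}$ and $S[x]=S[\{x\}]$; the set $A$ is an \emph{$S$-upset} if $S[A]\subseteq A$. An \emph{$\mathsf{MS4}$-frame} is a triple $(Y,R,E)$ with $R$ a preorder, $E$ an equivalence relation, and
\begin{equation}\label{eq:comm}
x\mathrel{E}y\mathrel{R}z\quad\Longrightarrow\quad x\mathrel{R}u\mathrel{E}z\ \text{ for some }u .
\end{equation}
The modalities act on subsets by $\Box A=\{x:R[x]\subseteq A\}$, $\forall A=\{x:E[x]\subseteq A\}$ and $\exists A=E[A]$. We use two standard completeness facts. First, the axioms of $\mathsf{MS4}$ are Sahlqvist formulas and left commutativity corresponds to \eqref{eq:comm}, so by Sahlqvist's theorem $\mathsf{MS4}$ is the set of formulas valid in the power set algebras $\wp(Y)$ of all $\mathsf{MS4}$-frames. Second, by the Lindenbaum--Tarski construction, every monadic extension $\mathsf{M}$ of $\mathsf{MS4}$ is the logic of the class of $\mathsf{MS4}$-algebras that validate $\mathsf{M}$.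

In an $\mathsf{MS4}$-frame we say that $x$ \emph{sees} $y$ if $xRy$, and we put $xQz$ if $xRyEz$ for some $y$. An \emph{upset} is an $R$-upset, and $\mathrm{Up}(Y)$ is the set of upsets with $\cap,\cup,\varnothing,Y$ and
\begin{equation}\label{eq:ops}
U\to V=\{x:R[x]\cap U\subseteq V\},\qquad \forall_QU=\{x:Q[x]\subseteq U\},\qquad \exists U=E[U].
\end{equation}
In particular $x\in\neg U$ if and only if $x$ sees no point of $U$.

\begin{lemma}\label{lem:frame}
Let $(Y,R,E)$ be an $\mathsf{MS4}$-frame.
\begin{itemize}
\item[(a)] $Q$ is a preorder that contains $R$ and $E$.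
\item[(b)] If $U$ is an upset, then $\forall_QU$ and $E[U]$ are $Q$-upsets, hence upsets and unions of $E$-classes.
\item[(c)] $\mathrm{Up}(Y)$, with $\forall$ interpreted as $\forall_Q$, is a monadic Heyting algebra.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The inclusions hold because $E$ and $R$ are reflexive. If $xRyEzRy'Ez'$, then \eqref{eq:comm} gives $u$ with $yRuEy'$, so $xRuEz'$.

(b) The set $\forall_QU$ is a $Q$-upset because $Q$ is transitive. Let $xEu\in U$ and $xQz$. Then $uQz$ by (a), so $uRu'Ez$ for some $u'$; here $u'\in U$, and $z\in E[U]$.

(c) The upsets of a preorder form a Heyting algebra with the implication in \eqref{eq:ops}, and $\forall_QY=Y$. Recall that $W\subseteq U\to V$ if and only if $W\cap U\subseteq V$, for upsets $U,V,W$. If $x\in\forall_Q(U\to V)\cap\forall_QU$, then every point of $Q[x]$ lies in $(U\to V)\cap U\subseteq V$; this is the first axiom in \eqref{eq:axioms}. If $x\in\forall_Q(U\to V)$ and $xEz\in U$, then $z\in Q[x]$, so $z\in V$ and $x\in E[V]$; this is the second. The third and fourth hold because $Q$ and $E$ are reflexive, and the last two restate (b).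
\end{proof}

A family of upsets that is closed under all the operations is then a monadic Heyting algebra as well. When a valuation in such a family is fixed, we identify a formula with its value and say that $\psi$ \emph{holds at} $x$ if $x\in\psi$.

For an $\mathsf{MS4}$-algebra $B$, let $\mathcal{O}(B)=\{\Box b:b\in B\}$ be the set of its \emph{open elements}. It is closed under $\wedge$ and $\vee$ and is a Heyting algebra with implication $\Box(\neg a\vee b)$. We interpret $\forall$ on $\mathcal{O}(B)$ as $\Box\forall$ and $\exists$ as the restriction of $\exists$. For a frame $(Y,R,E)$ the open elements of $\wp(Y)$ are the upsets and $\Box\forall U=\forall_QU$, so $\mathcal{O}(\wp(Y))=\mathrm{Up}(Y)$.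

\begin{lemma}\label{lem:open}
Let $B$ be an $\mathsf{MS4}$-algebra and $\psi$ a formula of $\mathcal{L}_{\forall\exists}$. Then $\mathcal{O}(B)$ is a monadic Heyting algebra. The value of $\psi^t$ in $B$ under a valuation $v$ equals the value of $\psi$ in $\mathcal{O}(B)$ under $p\mapsto\Box v(p)$. Moreover, $B\models\psi^t$ if and only if $\mathcal{O}(B)\models\psi$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:frame}(b) the formula $\exists\Box p\to\Box\exists\Box p$ is valid on all frames, hence provable in $\mathsf{MS4}$, so $\exists$ maps open elements to open elements. The equality of values follows by induction on $\psi$, since each clause of the translation is the definition of the matching operation of $\mathcal{O}(B)$. Every valuation $w$ in $\mathcal{O}(B)$ satisfies $w(p)=\Box w(p)$, which gives the last equivalence. Finally, let $\gamma$ be an axiom in \eqref{eq:axioms}. By Lemma~\ref{lem:frame}(c) and the equivalence for the algebras $\wp(Y)$, the formula $\gamma^t$ is valid on all frames. So $\mathsf{MS4}\vdash\gamma^t$, hence $B\models\gamma^t$ and $\mathcal{O}(B)\models\gamma$; also $\Box\forall1=1$.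
\end{proof}

\section{Which logics have modal companions}\label{sec:criterion}

\begin{theorem}\label{thm:C}
For a monadic intuitionistic logic $\mathsf{L}$ put $\mathsf{L}^{+}=\{\psi:\tau(\mathsf{L})\vdash\psi^t\}$.
\begin{itemize}
\item[(1)] $\mathsf{L}^{+}=\mathrm{Log}\{\mathcal{O}(B):B\text{ is an }\mathsf{MS4}\text{-algebra and }\mathcal{O}(B)\models\mathsf{L}\}$.
\item[(2)] The following are equivalent: $\mathsf{L}$ has a modal companion; $\tau(\mathsf{L})$ is a modal companion of $\mathsf{L}$; $\mathsf{L}$ is the logic of some class of algebras of the form $\mathcal{O}(B)$.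
\item[(3)] $\mathsf{L}^{+}$ is the least monadic intuitionistic logic containing $\mathsf{L}$ that has a modal companion. The logics with modal companions are closed under arbitrary intersections.
\end{itemize}
\end{theorem}

\begin{proof}
(1) An $\mathsf{MS4}$-algebra $B$ validates $\tau(\mathsf{L})$ if and only if it validates $\gamma^t$ for all $\gamma\in\mathsf{L}$, and by Lemma~\ref{lem:open} this means $\mathcal{O}(B)\models\mathsf{L}$. By algebraic completeness, $\tau(\mathsf{L})\vdash\psi^t$ if and only if all these $B$ validate $\psi^t$, that is, all these $\mathcal{O}(B)$ validate $\psi$. In particular $\mathsf{L}^{+}$ is a monadic intuitionistic logic containing $\mathsf{L}$, and $\tau(\mathsf{L})$ is a modal companion of $\mathsf{L}^{+}$ by the definition of $\mathsf{L}^{+}$.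

(2) If $\mathsf{M}$ is a companion of $\mathsf{L}$, then $\tau(\mathsf{L})\subseteq\mathsf{M}$, so $\psi\in\mathsf{L}^{+}$ implies $\mathsf{M}\vdash\psi^t$ and $\psi\in\mathsf{L}$. Thus $\mathsf{L}=\mathsf{L}^{+}$, and $\tau(\mathsf{L})$ is a companion of $\mathsf{L}$. If $\tau(\mathsf{L})$ is a companion of $\mathsf{L}$, then $\mathsf{L}=\mathsf{L}^{+}$ has the required form by (1). If $\mathsf{L}=\mathrm{Log}\{\mathcal{O}(B):B\in\mathcal{K}\}$, then $\mathrm{Log}(\mathcal{K})$ is a companion of $\mathsf{L}$ by Lemma~\ref{lem:open}.

(3) If $\mathsf{L}\subseteq\mathsf{L}'$ and $\mathsf{M}$ is a companion of $\mathsf{L}'$, then $\tau(\mathsf{L})\subseteq\mathsf{M}$, so $\mathsf{L}^{+}\subseteq\mathsf{L}'$. If $\mathsf{M}_i$ is a companion of $\mathsf{L}_i$ for each $i$, then $\psi\in\bigcap_i\mathsf{L}_i$ if and only if $\psi^t\in\bigcap_i\mathsf{M}_i$, and $\bigcap_i\mathsf{M}_i$ is a monadic extension of $\mathsf{MS4}$.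
\end{proof}

Criterion (2) explains the positive cases. A Kripke frame for $\mathsf{MIPC}$ is a triple $(Y,R,Q)$ with $R$ a partial order and $Q\supseteq R$ a preorder such that $xQz$ implies $xRyEz$ for some $y$, where $E=Q\cap Q^{-1}$; formulas are evaluated by \eqref{eq:ops}. Then $(Y,R,E)$ is an $\mathsf{MS4}$-frame and $\mathrm{Up}(Y)=\mathcal{O}(\wp(Y))$, so Kripke complete logics meet the criterion, in agreement with (K2).

Next, delete the quantifiers. By the prime filter representation, every Heyting algebra is isomorphic to a Heyting subalgebra $A$ of the upsets of a poset $(Y,R)$. Let $B$ be the Boolean algebra of subsets of $Y$ generated by $A$. Each member of $B$ is a finite intersection of sets $(Y\setminus U)\cup V$ with $U,V\in A$; the operation $\Box$ commutes with finite intersections, and $\Box((Y\setminus U)\cup V)=U\to V\in A$. So $B$ is closed under $\Box$, and its open elements are exactly the members of $A$: no obstruction arises.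

With quantifiers, $B$ has to be closed under $E[\,\cdot\,]$ too. If $M,N\in A$, then $B$ must contain $E[Y\setminus N]$ and hence the open set $\Box(M\cup E[Y\setminus N])$, and nothing forces this set to belong to $A$. The failure of one construction of $B$ does not yet refute anything, since the criterion concerns all algebras $\mathcal{O}(B)$ that validate $\mathsf{L}$. We need a formula that detects the missing sets.

\section{A formula with modal witnesses}\label{sec:chi}

A formula cannot assert that certain elements do not exist, but validity quantifies over all values of the letters. If $r,r^*$ do not occur in $\varphi$, then validity of $\chi\to\varphi$ says that no values of $r,r^*$ make $\chi$ true at a point where $\varphi$ fails. So we look for a formula $\chi$ that the missing sets make true and that, in a suitable algebra, nothing else does.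

Fix letters $r,r^*$ and formulas $M,N,N^*$ of $\mathcal{L}_{\forall\exists}$ in which $r,r^*$ do not occur. They will be chosen in \eqref{eq:MN}; nothing in this section depends on the choice. Put
\begin{equation}\label{eq:chi}
\begin{aligned}
s&=\forall\big((N\vee r)\wedge(N^*\vee r^*)\big),\\
\kappa&=N\vee s\vee\big(\exists(N\to s)\wedge(s\to M)\big),\\
\kappa^*&=N^*\vee s\vee\big(\forall(N\vee s)\wedge(s\to M)\big),\\
K&=\forall\kappa\wedge\forall\kappa^*,\\
\chi&=(K\to s)\wedge\forall\big((r\wedge r^*)\to M\big).
\end{aligned}
\end{equation}
Think of a point outside $N$ as demanding to lie in $r$, and of a point outside $N^*$ as demanding to lie in $r^*$. Then $s$ is the largest $Q$-upset on which all demands are met, and the second conjunct of $\chi$ allows $r$ and $r^*$ to overlap only inside $M$. The conjunct $K\to s$ is an induction principle: it extends $s$ to every point $w$ such that each point of $Q[w]\setminus s$ with a demand satisfies a local condition. The two local conditions are opposite. The formula $\exists(N\to s)$ at $x$ ensures that each $E$-class which $x$ sees outside $s$ has a point outside $N$,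 and $\forall(N\vee s)$ ensures that each such class lies inside $N$. The modal formula $\exists\neg N^t$ tells these two kinds of class apart, which suggests the substitution $\sigma$ that fixes all letters except
\begin{equation}\label{eq:sigma}
\sigma(r)=M^t\vee\exists\neg N^t,\qquad \sigma(r^*)=M^t\vee\forall N^t .
\end{equation}

\begin{example}\label{ex:two}
Let $M,N,N^*$ be letters. Let $Y$ have two $E$-classes $Y_0=\{o_0,y_0,g_0,z_0\}$ and $Y_1=\{o_1,y_1,h_1\}$. Let $R$ be reflexive, let $g_0$ see $y_0$, let $h_1$ see $y_1$, let each point of $Y_1$ see $o_0$, and let there be no other relations. Then \eqref{eq:comm} holds and the $Q$-upsets are $\varnothing$, $Y_0$, $Y$. Take the upsets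
\[
M=\{o_0,o_1,z_0\},\qquad N=Y\setminus\{g_0,z_0\},\qquad N^*=Y\setminus\{h_1\},
\]
and suppose that upsets $r,r^*$ make $\chi=Y$, that is, $K\subseteq s$ and $r\cap r^*\subseteq M$.

The induction forces $s=Y$. Suppose $s=\varnothing$. Then $s\to M=Y$, and $z_0\in N\to s$ because $z_0$ sees only itself and $z_0\notin N$. So $\kappa$ holds on $Y_0$; so does $\kappa^*$, as $Y_0\subseteq N^*$. Hence $Y_0\subseteq K\subseteq s$, a contradiction. Suppose $s=Y_0$. The only point of $s$ seen from $Y_1$ is $o_0\in M$, and $N\cup s=Y$. So $\kappa$ and $\kappa^*$ hold everywhere and $K=Y$, again a contradiction.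

Since $s=Y$, we get $g_0\in r$ and $h_1\in r^*$, hence $y_0\in r$ and $y_1\in r^*$. As $y_1\notin M$, we have $y_1\notin r$: the set $r$ must separate $y_0$ from $y_1$. The substitution \eqref{eq:sigma} supplies such sets. Here $E[Y\setminus N]=Y_0$, so it gives
\[
r=\Box(M\cup Y_0)=Y_0\cup\{o_1\},\qquad r^*=\Box(M\cup Y_1)=Y_1\cup\{o_0,z_0\},
\]
and indeed $r\cap r^*=M$ and $s=Y$.
\end{example}

In the example, $g$ and $h$ push $y$ into $r$ and $r^*$; the point $z$ is the witness for $\exists(N\to s)$, which $g$ cannot be because it sees $y\in N$; and $o$ provides, inside $M$, the link between classes that \eqref{eq:comm} requires. That \eqref{eq:sigma} works here is no accident.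

\begin{lemma}\label{lem:modal}
$\mathsf{MS4}\vdash\sigma(\chi^t)$.
\end{lemma}

\begin{proof}
By Kripke completeness it suffices to fix an $\mathsf{MS4}$-frame $(Y,R,E)$ and a valuation $v$ in $\wp(Y)$, and to show that $\sigma(\chi^t)$ has value $Y$. The value of $\sigma(\psi^t)$ under $v$ is the value of $\psi^t$ under the valuation that sends each letter $p$ to the value of $\sigma(p)$ under $v$. By Lemma~\ref{lem:open} this is the value of $\psi$ in $\mathrm{Up}(Y)$ under a valuation in which, with $A=E[Y\setminus N]$,
\[
r=\Box(M\cup A),\qquad r^*=\Box(M\cup(Y\setminus A)).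
\]
Since $R$ is reflexive, $r\cap r^*\subseteq(M\cup A)\cap(M\cup(Y\setminus A))=M$. So the second conjunct of $\chi$ has value $Y$, and it remains to show $K\subseteq s$.

Let $w\in K$ and $wQx$. We must show that $x\in N\cup r$ and $x\in N^*\cup r^*$. If $x\in s$, this holds because $xQx$. So let $x\notin s$. Both $\kappa$ and $\kappa^*$ hold at $x$. Recall from Lemma~\ref{lem:frame}(b) that $s$ is a union of $E$-classes.

Suppose $x\notin N$. By $\kappa$, we have $x\in s\to M$, and there is $z\in N\to s$ with $zEx$. Let $xRy$. If $y\in s$, then $y\in M$. If $y\notin s$, apply \eqref{eq:comm} to $zExRy$ to get $u$ with $zRuEy$. Then $u\notin s$, so $u\notin N$ because $z\in N\to s$, and $y\in A$. Thus $R[x]\subseteq M\cup A$, that is, $x\in r$.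

Suppose $x\notin N^*$. By $\kappa^*$, we have $x\in s\to M$ and $Q[x]\subseteq N\cup s$. Let $xRy$. If $y\in s$, then $y\in M$. If $y\notin s$, then every $u$ with $uEy$ lies in $Q[x]\setminus s\subseteq N$, so $y\notin A$. Thus $x\in r^*$.
\end{proof}

The proof shows the purpose of the conjunct $s\to M$: the local conditions say nothing about the successors of $x$ inside $s$, so these have to be covered by $M$.

\begin{corollary}\label{cor:modal}
Let $\psi$ be a formula of $\mathcal{L}_{\forall\exists}$ in which $r,r^*$ do not occur, and let $\mathsf{M}$ be a monadic extension of $\mathsf{MS4}$. If $\mathsf{M}\vdash(\chi\to\psi)^t$, then $\mathsf{M}\vdash\psi^t$.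
\end{corollary}

\begin{proof}
Applying $\sigma$ to $\Box(\chi^t\to\psi^t)$ gives $\Box(\sigma(\chi^t)\to\psi^t)$. Use the axiom $\Box p\to p$, Lemma~\ref{lem:modal} and modus ponens.
\end{proof}

\section{The algebra $H$}\label{sec:H}

We want an algebra in which $\chi$ cannot be made true. Example~\ref{ex:two} suggests stacking infinitely many classes, of type $Y_0$ at even levels and of type $Y_1$ at odd levels. Then $\chi$ forces $r$ to contain $y_k$ for even $k$ and to omit it for odd $k$. By Lemma~\ref{lem:modal} the full algebra of upsets contains such a set, so we pass to a subalgebra in which no set separates the even from the odd indices. For this we add a limit level $\omega$ and admit only those sets whose behavior at $c_k$ stabilizes, as $k\to\omega$, to the behavior at $c_\omega$. We also add five maximal points and a root; they will serve to define $M,N,N^*$ by formulas.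

\subsection*{The frame}
The set $X$ consists of a point $\rho$, the points of $T=\{e_0,\dots,e_4\}$, and
\[
o_k,y_k\ \ (k\le\omega),\qquad g_k,z_k\ \ (k\text{ even or }k=\omega),\qquad h_k\ \ (k\text{ odd or }k=\omega),
\]
where $k$ ranges over $0,1,2,\dots,\omega$. The letter $c$ ranges over the \emph{types} $o,y,g,z,h$, and $c_k$ always denotes an existing point. The \emph{level} of a point is given by $\lambda(e_i)=-1$, $\lambda(c_k)=k$, $\lambda(\rho)=\omega+1$. Let $X_k$ be the set of points of level $k$, let $\{\lambda\le n\}$ abbreviate $\{x:\lambda(x)\le n\}$ and so on, and let $xEy$ if $\lambda(x)=\lambda(y)$. Each type has a \emph{tag}: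
\[
\begin{array}{c|ccccc}
c&o&y&g&z&h\\\hline
\mathrm{tag}(c)&\{0\}&\{0,1\}&\{0,1,2\}&\{0,2\}&\{0,1,3\}
\end{array}
\]
The relation $R$ consists of the following pairs: $xRx$ and $\rho Rx$ for all $x$; $c_kRe_i$ for $i\in\mathrm{tag}(c)$; $c_kRo_j$ for $j<k$; $g_kRy_k$ and $h_kRy_k$. See Figure~\ref{fig:X}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.3cm,y=0.8cm]
\node at (0,5) {$e_0$}; \node at (1,5) {$e_1$}; \node at (2,5) {$e_2$}; \node at (3,5) {$e_3$}; \node at (4,5) {$e_4$};
\node at (0,4) {$o_0$}; \node (g0) at (1,4) {$g_0$}; \node (y0) at (2,4) {$y_0$}; \node at (4,4) {$z_0$};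
\node at (0,3) {$o_1$}; \node (y1) at (2,3) {$y_1$}; \node (h1) at (3,3) {$h_1$};
\node at (0,2) {$o_2$}; \node (g2) at (1,2) {$g_2$}; \node (y2) at (2,2) {$y_2$}; \node at (4,2) {$z_2$};
\node at (2,1.1) {$\vdots$};
\node at (0,0) {$o_\omega$}; \node (gw) at (1,0) {$g_\omega$}; \node (yw) at (2,0) {$y_\omega$}; \node (hw) at (3,0) {$h_\omega$}; \node at (4,0) {$z_\omega$};
\node at (2,-1) {$\rho$};
\draw[->] (g0)--(y0); \draw[->] (h1)--(y1); \draw[->] (g2)--(y2); \draw[->] (gw)--(yw); \draw[->] (hw)--(yw);
\draw[dashed] (-0.5,4.62) rectangle (4.5,5.38); \draw[dashed] (-0.5,3.62) rectangle (4.5,4.38);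
\draw[dashed] (-0.5,2.62) rectangle (4.5,3.38); \draw[dashed] (-0.5,1.62) rectangle (4.5,2.38);
\draw[dashed] (-0.5,-0.38) rectangle (4.5,0.38); \draw[dashed] (-0.5,-1.38) rectangle (4.5,-0.62);
\end{tikzpicture}
\caption{The frame $(X,R,E)$. Dashed boxes are the $E$-classes (levels $-1,0,1,2,\dots,\omega,\omega+1$ from top to bottom), and arrows show $R$ inside a class. Not drawn: every point sees the points $o_j$ in the boxes above its own, each $c_k$ sees the points $e_i$ listed in its tag, and $\rho$ sees every point.}
\label{fig:X}
\end{figure}

\begin{lemma}\label{lem:X}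
The relation $R$ is a partial order, $(X,R,E)$ is an $\mathsf{MS4}$-frame, and $xQy$ if and only if $\lambda(x)\ge\lambda(y)$. Moreover,
\begin{equation}\label{eq:see}
\text{if $\ell$ is a level and $\ell\le\lambda(x)$, then $x$ sees a point of level $\ell$.}
\end{equation}
\end{lemma}

\begin{proof}
For transitivity, consider distinct points $xRyRz$ with $x\ne\rho$. Then $y$ is not maximal, so either $y=o_j$ with $j<\lambda(x)$, or $y=y_k$ and $x\in\{g_k,h_k\}$. In the first case $z$ is $e_0$ or some $o_i$ with $i<j$; in the second, $z$ is $e_0$, $e_1$ or some $o_i$ with $i<k$. Since $0$ is in every tag and $1$ is in the tags of $g$ and $h$, we get $xRz$. Each pair $xRy$ with $x\neq y$ lowers the level or goes from type $g$ or $h$ to type $y$, so $R$ is antisymmetric and $xRy$ implies $\lambda(x)\ge\lambda(y)$. For \eqref{eq:see}, take $x$ itself if $\ell=\lambda(x)$, take $e_0$ if $-1=\ell<\lambda(x)$, and take $o_\ell$ if $0\le\ell<\lambda(x)$. It follows that $xRuEy$ for some $u$ if and only if $\lambda(x)\ge\lambda(y)$. This describes $Q$, and it gives \eqref{eq:comm} because $xEyRz$ implies $\lambda(x)\ge\lambda(z)$.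
\end{proof}

\subsection*{Admissible sets}
A set $A\subseteq X$ is \emph{admissible} if for each type $c$ the following holds: if $c_\omega\in A$, then $c_k\in A$ for all but finitely many $k<\omega$, and if $c_\omega\notin A$, then $c_k\notin A$ for all but finitely many $k<\omega$. Admissible sets form a Boolean algebra. They are exactly the finite unions of singletons $\{x\}$ with $\lambda(x)\ne\omega$ and \emph{tails} $c_{\ge n}=\{c_k:n\le k\le\omega\}$ with $n<\omega$. Let $H$ be the set of admissible upsets.

The admissible sets do not form an $\mathsf{MS4}$-algebra: the set $E[g_{\ge0}]$ contains $y_k$ exactly when $k$ is even or $k=\omega$, so it is not admissible. The next lemma says that this defect is invisible to upsets. The reason is \eqref{eq:see}: an upset that meets a level meets all lower levels.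

\begin{lemma}\label{lem:H}
$H$ is closed under $\cap,\cup,\to,\forall_Q,\exists$ and contains $\varnothing$ and $X$. Hence $H$ is a monadic Heyting algebra.
\end{lemma}

\begin{proof}
Only $\to,\forall_Q,\exists$ need an argument, and by Lemma~\ref{lem:frame} only admissibility of the result has to be shown.

\emph{Implication.} Since $U\to V=X\setminus R^{-1}[U\setminus V]$, it suffices to show that $R^{-1}[A]$ is admissible when $A$ is a singleton of level $\ne\omega$ or a tail. For $j,n<\omega$ and $c\in\{g,z,h\}$:
\begin{align*}
R^{-1}[\rho]&=\{\rho\}, & R^{-1}[e_i]&=\{e_i,\rho\}\cup\{d_k:d\text{ a type},\ i\in\mathrm{tag}(d)\},\\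
R^{-1}[o_j]&=\{o_j\}\cup\{\lambda>j\}, & R^{-1}[o_{\ge n}]&=\{o_n\}\cup\{\lambda>n\},\\
R^{-1}[c_j]&=\{c_j,\rho\}, & R^{-1}[c_{\ge n}]&=c_{\ge n}\cup\{\rho\},
\end{align*}
while $R^{-1}[y_j]$ consists of $y_j$, $\rho$ and whichever of $g_j,h_j$ exists, and $R^{-1}[y_{\ge n}]=y_{\ge n}\cup g_{\ge n}\cup h_{\ge n}\cup\{\rho\}$. Each of these sets is a finite union of tails and singletons of level $\ne\omega$.

\emph{Universal quantifier.} We have $\forall_QU=X\setminus Q^{-1}[A]$ with $A=X\setminus U$ admissible. If $A\neq\varnothing$, then $Q^{-1}[A]=\{\lambda\ge m\}$, where $m$ is the least level of a point of $A$. If $m<\omega$, the complement $\{\lambda<m\}$ is a finite set with no point of level $\omega$. The case $m=\omega$ does not occur, because $c_\omega\in A$ forces $c_k\in A$ for some $k<\omega$. If $m=\omega+1$, the set is $\{\rho\}$.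

\emph{Existential quantifier.} Let $\varnothing\ne U\in H$. By \eqref{eq:see}, $E[U]$ is the set of points whose level is at most the level of some point of $U$. If the levels of points of $U$ have a maximum $n<\omega$, then $E[U]=\{\lambda\le n\}$ is finite with no point of level $\omega$. Otherwise $U$ has a point of level $\omega$ or $\omega+1$: if it has points of infinitely many finite levels, then it contains infinitely many $c_k$ for some type $c$, so $c_\omega\in U$. Then $E[U]$ is $X\setminus\{\rho\}$ or $X$.
\end{proof}

\section{Naming the points}\label{sec:naming}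

Validity of $\chi\to\varphi$ in $H$ has to be checked under every valuation, while the obstruction exists only for the intended values of $M,N,N^*$. So $\varphi$ should fail only under a valuation that produces these values. The tags make this possible. A point $c_k$ does not see $e_1$ exactly when $c\in\{o,z\}$, does not see $e_2$ exactly when $c\in\{o,y,h\}$, and does not see $e_3$ exactly when $c\in\{o,y,g,z\}$; these are the types of the points in $M$, $N$, $N^*$ in Example~\ref{ex:two}. Further, $e_0$ is seen by every point outside $T$, and $e_4$ only by $\rho$ and itself. Take letters $v_0,\dots,v_4$, intended to name $e_0,\dots,e_4$, and put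
\begin{equation}\label{eq:MN}
M=\exists v_0\vee\neg v_1,\qquad N=\exists v_0\vee\neg v_2,\qquad N^*=\exists v_0\vee\neg v_3 .
\end{equation}
The disjunct $\exists v_0$, with intended value $T$, puts all of $T$ into the three sets. Let $P$ be the conjunction of
\begin{itemize}
\item[(P1)] $\neg(v_i\wedge v_j)$ for $i<j$;
\item[(P2)] $\exists v_i\to\exists v_j$ for $i\ne j$;
\item[(P3)] $\neg v_0\to\exists v_0$;
\item[(P4)] $\neg v_i\to(\exists v_0\vee\neg v_4)$ for $i=1,2,3$;
\item[(P5)] $\neg v_1\to(\exists v_0\vee\neg v_3)$.
\end{itemize}
Conditions (P1) and (P2) will make the $v_i$ singletons in $T$, and (P3)--(P5) will rule out every permutation of the names. With $\chi$ given by \eqref{eq:chi} and \eqref{eq:MN}, define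
\begin{equation}\label{eq:alpha}
\varphi=\forall P\to(\exists v_0\vee\neg v_4),\qquad \alpha=\chi\to\varphi .
\end{equation}
The letters $r,r^*$ do not occur in $\varphi,M,N,N^*$. Call a valuation in $H$ \emph{standard} if $v_i=\{e_i\}$ for all $i$; these singletons are admissible upsets.

\begin{lemma}\label{lem:naming}
\begin{itemize}
\item[(a)] Under a standard valuation $\varphi$ fails at $\rho$. Hence $\varphi\notin\mathrm{Log}(H)$.
\item[(b)] If, under a valuation in $H$, $u\in\forall P$ and $u\notin\exists v_0\cup\neg v_4$, then $u=\rho$ and the valuation is standard.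
\end{itemize}
\end{lemma}

\begin{proof}
(a) Here $\exists v_i=T$ for all $i$ and the $v_i$ are disjoint, so (P1) and (P2) have value $X$. For (P3), a point that does not see $e_0$ lies in $T$. For (P4), a point outside $T$ that fails to see some $e_i$ is not $\rho$, so it does not see $e_4$. For (P5), a point outside $T$ that does not see $e_1$ has type $o$ or $z$, so it does not see $e_3$. Thus $\forall P=X$, while $\rho\notin T$ and $\rho$ sees $e_4$.

(b) \emph{Step 1: $u=\rho$.} By assumption $u\notin\neg v_4$. Since $P$ holds at $u$ and $u\notin\exists v_0\cup\neg v_4$, conditions (P3) and (P4) give $u\notin\neg v_j$ for $j=0,1,2,3$ as well. So for each $j$ the point $u$ sees a point of $v_j$, which by \eqref{eq:see} sees a point of $T$; as $v_j$ is an upset, $u$ sees a point of $v_j\cap T$. Since $T\subseteq Q[u]$, condition (P1) holds on $T$, and the five nonempty sets $v_j\cap T$ are pairwise disjoint. Hence $v_j\cap T=\{e_{\pi(j)}\}$ for a permutation $\pi$ of $\{0,\dots,4\}$, and $u$ sees all five points of $T$. Only $\rho$ does. Since $Q[\rho]=X$, the formula $P$ holds everywhere.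

\emph{Step 2: $v_j=\{e_{\pi(j)}\}$.} Suppose $x\in v_j\setminus T$. Then $x$ sees $e_0$, so $e_0\in v_j$. Pick $i\ne j$. As $x\in\exists v_j$, condition (P2) gives $x'\in v_i$ with $x'Ex$. Then $x'\notin T$, so $e_0\in v_i$ too, contrary to (P1). Consequently $\exists v_0=T$, and $x\in\neg v_j$ if and only if $x$ does not see $e_{\pi(j)}$.

\emph{Step 3: $\pi$ is the identity.} For a point $x\notin T$, conditions (P3)--(P5) now say: $x$ sees $e_{\pi(0)}$; if $x$ sees $e_{\pi(4)}$, then it sees $e_{\pi(1)},e_{\pi(2)},e_{\pi(3)}$; if $x$ sees $e_{\pi(3)}$, then it sees $e_{\pi(1)}$. The only point of $T$ seen by $o_0$ is $e_0$, so $\pi(0)=0$. A point outside $T$ that sees $e_{\pi(4)}$ sees all of $T$ and so equals $\rho$. But $g_0$ sees $e_1$ and $e_2$, and $h_1$ sees $e_3$; hence $\pi(4)=4$, and $\pi$ permutes $\{1,2,3\}$. Among $e_1,e_2,e_3$, the point $y_0$ sees only $e_1$ and $z_0$ sees only $e_2$. Since $\pi(1)\ne\pi(3)$, this excludes $\pi(3)=1$ and $\pi(3)=2$. So $\pi(3)=3$. Finally $h_1$ sees $e_3$ but not $e_2$, so $\pi(1)=1$ and $\pi(2)=2$.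
\end{proof}

\section{The witnesses are missing from $H$}\label{sec:nowitness}

\begin{lemma}\label{lem:nowitness}
Under a standard valuation in $H$, the formula $\chi$ fails at $\rho$.
\end{lemma}

\begin{proof}
Under a standard valuation, with $k\le\omega$ ranging over all existing indices,
\[
M=T\cup\{o_k,z_k\},\qquad N=T\cup\{o_k,y_k,h_k\},\qquad N^*=T\cup\{o_k,y_k,g_k,z_k\}.
\]
Suppose $\rho\in\chi$. Since $R[\rho]=Q[\rho]=X$, we have $K\subseteq s$ and $r\cap r^*\subseteq M$. The set $s\in H$ is a $Q$-upset, so with each point it contains all points of the same or lower level. It contains $T$, because $Q[x]=T\subseteq N\cap N^*$ for $x\in T$.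

\emph{The set $s$ does not reach level $\omega$.} Otherwise $X_\omega\subseteq s\subseteq(N\cup r)\cap(N^*\cup r^*)$. As $g_\omega\notin N$ and $h_\omega\notin N^*$, we get $g_\omega\in r$ and $h_\omega\in r^*$. Both points see $y_\omega$, so $y_\omega\in r\cap r^*\subseteq M$, which is false.

\emph{The set $s$ is not $\{\lambda<\omega\}$}, since this set contains every $o_k$ with $k<\omega$ but not $o_\omega$, and so is not admissible.

\emph{The set $s$ does not stop at a finite level.} The remaining case is $s=\{\lambda\le n\}$ with $-1\le n<\omega$. Let $m=n+1$. We show $X_m\subseteq K$, which contradicts $K\subseteq s$. For $w\in X_m$ we have $Q[w]=s\cup X_m$, and $\kappa,\kappa^*$ hold on $s$; so it suffices to check $\kappa$ and $\kappa^*$ at each $x\in X_m$. The points of $s$ seen by $x$ are points $o_j$ with $j<m$ and points of $T$, all in $M$, so $x\in s\to M$. If $x\notin N$, then $x\in\{g_m,z_m\}$ and $m$ is even. The point $z_m$ is not in $N$, and all other points that it sees have level less than $m$ and so lie in $s$. Hence $z_m\in N\to s$ and $x\in\exists(N\to s)$, which gives $\kappa$. If $x\notin N^*$,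 then $x=h_m$ and $m$ is odd. Then $X_m=\{o_m,y_m,h_m\}\subseteq N$, so $Q[x]\subseteq N\cup s$ and $x\in\forall(N\vee s)$, which gives $\kappa^*$.
\end{proof}

\begin{remark}\label{rem:admissible}
Admissibility enters this proof only in excluding $s=\{\lambda<\omega\}$, and the lemma fails without it. In $\mathrm{Up}(X)$ take $v_i=\{e_i\}$, $A=E[X\setminus N]$, $r=\Box(M\cup A)$ and $r^*=\Box(M\cup(X\setminus A))$. The proof of Lemma~\ref{lem:modal} gives $\chi=X$, and the two other cases above then force $s=\{\lambda<\omega\}$. Here $A$ is the union of the even levels, $X_\omega$ and $\{\rho\}$, so $y_k\in r$ exactly when $k$ is even or $k=\omega$, and $r\notin H$.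
\end{remark}

\begin{lemma}\label{lem:alpha}
$H\models\alpha$.
\end{lemma}

\begin{proof}
Suppose that $\alpha$ fails under some valuation in $H$. Then some $x\in\chi$ is not in $\varphi$, so $x$ sees a point $u\in\forall P$ with $u\notin\exists v_0\cup\neg v_4$, and $u\in\chi$ because $\chi$ is an upset. By Lemma~\ref{lem:naming}(b), $u=\rho$ and the valuation is standard. This contradicts Lemma~\ref{lem:nowitness}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Since $\alpha\in\mathsf{L}_0$, we have $\tau(\mathsf{L}_0)\vdash\alpha^t$, and Corollary~\ref{cor:modal} gives $\tau(\mathsf{L}_0)\vdash\varphi^t$. By Lemmas~\ref{lem:H} and~\ref{lem:alpha}, $\mathrm{Log}(H)$ is a monadic intuitionistic logic containing $\alpha$, so $\mathsf{L}_0\subseteq\mathrm{Log}(H)$. By Lemma~\ref{lem:naming}(a), $\mathsf{L}_0\nvdash\varphi$.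
\end{proof}

By (K1), the modal logic in Theorem~\ref{thm:A} is $\mathsf{MS4}+\alpha^t$. By (K2), the logic $\mathsf{L}_0$ is Kripke incomplete. In the terms of Theorem~\ref{thm:C}, $\varphi\in\mathsf{L}_0^{+}\setminus\mathsf{L}_0$, so the criterion in part (2) fails for a logic given by a single axiom.

\section{Continuum many logics without companions}\label{sec:continuum}

To multiply the example, we intersect $\mathrm{Log}(H)$ with logics of finite frames on which the quantifiers are trivial. Such frames validate $\varphi$, so they keep $\alpha$ in the intersection, and they can be told apart by Jankov formulas. The difficulty is that the separating formulas must also be valid in $H$. We arrange this by asserting them only for values of the letters that are fixed by $\forall$: in $X$ such values form a chain.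

We recall the tools. For a Heyting algebra $A$, let $\mathbf{SH}(A)$ be the class of algebras isomorphic to subalgebras of homomorphic images of $A$; its members validate all propositional formulas valid in $A$. For a finite rooted poset $F$ (one with a least element) there is a formula $J(F)$ of intuitionistic propositional logic, its \emph{Jankov formula}, such that a Heyting algebra $A$ refutes $J(F)$ if and only if $\mathrm{Up}(F)\in\mathbf{SH}(A)$. By Jankov \cite{Jankov} (see \cite{CZ}), there are finite rooted posets $F_n$, $n\in\omega$, such that
\begin{equation}\label{eq:jankov}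
\mathrm{Up}(F_m)\models J(F_n)\iff m\ne n .
\end{equation}
At most one $F_n$ is a chain. Indeed, in a linearly ordered Heyting algebra $a\to b$ is $1$ or $b$, so every subset containing $0$ and $1$ is a subalgebra; hence for finite chains $F,F'$ with $|F|\le|F'|$, the algebra $\mathrm{Up}(F)$ embeds in $\mathrm{Up}(F')$, and $\mathrm{Up}(F')$ refutes $J(F)$. Discarding one poset and renumbering, we assume that no $F_n$ is a chain. Let $p_1,\dots,p_l$ be the letters of $J(F_n)$ and put
\[
\beta_n=\bigwedge_{i=1}^{l}\forall(p_i\to\forall p_i)\ \to\ J(F_n).
\]

\begin{lemma}\label{lem:beta}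
$H\models\beta_n$ for all $n$.
\end{lemma}

\begin{proof}
Let $C$ be the set of $Q$-upsets of $X$. For $U,V\in C$ we claim that $U\to V=\{x:Q[x]\cap U\subseteq V\}$. One inclusion holds because $R\subseteq Q$. Conversely, let $x\in U\to V$ and $xRwEz\in U$. Since $U$ and $V$ are unions of $E$-classes, $w\in U$, so $w\in V$ and $z\in V$. Hence $U\to V\in C$, and $C$ is a Heyting subalgebra of $\mathrm{Up}(X)$. By Lemma~\ref{lem:X} each member of $C$ is determined by an initial segment of the levels, so $C$ is linearly ordered and validates $(p\to q)\vee(q\to p)$.

Suppose that $\beta_n$ fails under a valuation $v$ in $H$. Then at some point $y$ all formulas $\forall(p_i\to\forall p_i)$ hold and $J(F_n)$ fails. Put $v'(p_i)=v(p_i)\cap Q[y]$. If $x\in v'(p_i)$, then $p_i$ and $p_i\to\forall p_i$ hold at $x$, so $Q[x]\subseteq v(p_i)\cap Q[y]$. Thus $v'$ is a valuation in $C$. It agrees with $v$ on the upset $R[y]\subseteq Q[y]$, and the truth of a formula without $\forall,\exists$ at a point of $R[y]$ depends only on the traces of the letters on $R[y]$. So $C$ refutes $J(F_n)$, whence $\mathrm{Up}(F_n)\in\mathbf{SH}(C)$ validates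 $(p\to q)\vee(q\to p)$. But $F_n$ has incomparable points $a,b$, and with $p,q$ interpreted as the upsets generated by $a$ and $b$ this formula fails at the root, a contradiction.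
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\alpha\in\mathsf{L}$ and $\varphi\notin\mathsf{L}$. If $\mathsf{M}$ were a modal companion of $\mathsf{L}$, then $\mathsf{M}\vdash\alpha^t$, so $\mathsf{M}\vdash\varphi^t$ by Corollary~\ref{cor:modal}, and $\varphi\in\mathsf{L}$. Logics between $\mathsf{L}_0$ and $\mathrm{Log}(H)$ satisfy the hypothesis by Lemma~\ref{lem:naming}(a).

Regard $F_n$ as an $\mathsf{MS4}$-frame with $R={\le}$ and $E$ the identity. Then $Q=R$, both $\forall$ and $\exists$ act as the identity on upsets, and we write $A_n$ for the resulting monadic Heyting algebra. For $S\subseteq\omega$ let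
\[
\mathsf{L}_S=\mathrm{Log}(H)\cap\bigcap_{n\in S}\mathrm{Log}(A_n).
\]
Each $A_n$ validates $\varphi$. Indeed, if $P$ holds at $x$, then $v_4\to v_0$ holds at $x$ by (P2) and $\neg(v_0\wedge v_4)$ holds at $x$ by (P1), so $x$ sees no point of $v_4$, and $\neg v_4$ holds at $x$. Hence $A_n\models\alpha$, and with Lemma~\ref{lem:alpha} we get $\alpha\in\mathsf{L}_S$. Also $\varphi\notin\mathsf{L}_S$, since $\varphi\notin\mathrm{Log}(H)$. In $A_m$ the premise of $\beta_n$ always has value $1$, so by \eqref{eq:jankov} $A_m\models\beta_n$ if and only if $m\ne n$. Together with Lemma~\ref{lem:beta} this gives $\beta_n\in\mathsf{L}_S$ if and only if $n\notin S$. So the logics $\mathsf{L}_S$ are pairwise distinct. Since the language is countable, there are at most continuum many logics in all.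
\end{proof}

Taking $\mathsf{L}=\mathrm{Log}(H)$ in Theorem~\ref{thm:B} and applying Theorem~\ref{thm:C}(2), we see that $H$ is not isomorphic to $\mathcal{O}(B)$ for any $\mathsf{MS4}$-algebra $B$.

\begin{thebibliography}{9}

\bibitem{BC} Guram Bezhanishvili and Luca Carai, \emph{Esakia's theorem for the amended monadic intuitionistic calculus}, arXiv:2512.18111 (2025).

\bibitem{CZ} Chagrov and Zakharyaschev, \emph{Modal Logic}, 1997.

\bibitem{Jankov} Jankov, 1968.

\end{thebibliography}
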